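# Squeezing near one and the semigroup of inward translations

Throughout, $d\ge 2$, $\mathbb B=\mathbb B_d$ is the unit ball of $\mathbb C^d$, $\mathbb D$ is the unit disc, $J$ denotes the complex Jacobian determinant, and $S=\{\sigma\in\mathbb C:\operatorname{Re}\sigma>0\}$.

## Inward translations read in squeezing coordinates

Let $\Omega\subset\mathbb C^d$ be a bounded domain with smooth enough boundary, placed so that $0\in\partial\Omega$ and the inner unit normal at $0$ is $e_1$. Take $\delta_n\to0^+$ and the points $z_n=\delta_ne_1$ on the normal. Suppose that for each $n$ we are given a one-to-one holomorphic map $f_n:\Omega\to\mathbb B$ with $f_n(z_n)=0$ whose image contains a ball $r_n\mathbb B$, where $r_n\to1$. So $f_n$ makes $\Omega$, seen from $z_n$, almost a ball. Let $F_n=f_n^{-1}|_{r_n\mathbb B}$.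

The object on which everything turns is
$$\tau_{n,\sigma}(\zeta)=f_n\big(F_n(\zeta)+\sigma\delta_ne_1\big),\qquad \zeta\in\mathbb B,\ \sigma\in S. \tag{1}$$
In words: go from the ball to $\Omega$, translate by $\sigma\delta_n$ in the direction of the inner normal, and return to the ball. For this to make sense the translated point must lie in $\Omega$, which we arrange later. Whenever $\tau_{n,\sigma}(\zeta)$ lies in $r_n\mathbb B$, applying $F_n$ gives
$$F_n\circ\tau_{n,\sigma}=F_n+\sigma\delta_ne_1, \tag{2}$$
and therefore, where both sides are defined,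
$$\tau_{n,\sigma'}\circ\tau_{n,\sigma}=\tau_{n,\sigma+\sigma'}. \tag{3}$$
Translations commute and add, so in the limit $n\to\infty$ we may hope for a holomorphic semigroup of self-maps of the ball. Such semigroups are rigid: they will turn out to be exponentials of a matrix of size $d+1$.

The semigroup is there to control the Bergman kernel along the normal. For a bounded domain $D$ write
$$k_D(z)=\sup\Big\{|h(z)|^2: h \text{ holomorphic on } D,\ \int_D|h|^2\le1\Big\}\in(0,\infty)$$
for the Bergman kernel on the diagonal. We use three textbook facts.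

* (K1) If $D'\subset D$, then $k_D\le k_{D'}$ on $D'$.
* (K2) If $\Psi:D\to D'$ is biholomorphic, then $k_{D'}(\Psi(z))\,|J\Psi(z)|^2=k_D(z)$.
* (K3) $k_{\mathbb B}(\zeta)=c_d(1-|\zeta|^2)^{-(d+1)}$ with $c_d>0$, and the unit polydisc $P$ has $k_P(0)=\pi^{-d}$.

Put $k_n=k_{f_n(\Omega)}$. By (K2), $k_\Omega(F_n(\zeta))|JF_n(\zeta)|^2=k_n(\zeta)$ on $r_n\mathbb B$. For an integer $T\ge1$, (2) at $\zeta=0$ says $F_n(\tau_{n,T}(0))=(T+1)\delta_ne_1$, and differentiating (2) gives $JF_n(\tau_{n,T}(0))\,J\tau_{n,T}(0)=JF_n(0)$. Dividing,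
$$\frac{k_\Omega((T+1)\delta_ne_1)}{k_\Omega(\delta_ne_1)}=\frac{k_n(\tau_{n,T}(0))}{k_n(0)}\,|J\tau_{n,T}(0)|^2. \tag{4}$$
The unknown numbers $JF_n$ have dropped out. The change of the kernel from height $\delta_n$ to height $(T+1)\delta_n$ is read off from $\tau_{n,T}$ near the center of the ball.

**The model.** Let $\mathcal S=\{\operatorname{Re}z_1>|z'|^2\}$, $z'=(z_2,\dots,z_d)$, with the translations $z\mapsto z+\sigma e_1$ and base point $e_1$. The Cayley map $\zeta_1=\frac{z_1-1}{z_1+1}$, $\zeta'=\frac{2z'}{z_1+1}$ satisfies $1-|\zeta_1|^2-|\zeta'|^2=\frac{4(\operatorname{Re}z_1-|z'|^2)}{|z_1+1|^2}$, maps $\mathcal S$ onto $\mathbb B$ and $e_1$ to $0$. Since $z_1=\frac{1+\zeta_1}{1-\zeta_1}$ and $z'=\frac{\zeta'}{1-\zeta_1}$, the translation becomes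
$$\tau_\sigma(\zeta)=\Big(\frac{\zeta_1+\frac\sigma2(1-\zeta_1)}{1+\frac\sigma2(1-\zeta_1)},\ \frac{\zeta'}{1+\frac\sigma2(1-\zeta_1)}\Big).$$
This is the projective map of $Z\mapsto Z+\frac\sigma2(Z_0-Z_1)(1,1,0)$ on $\mathbb C^{1+d}$, which is $\exp(\sigma H)$ with $HZ=\frac12(Z_0-Z_1)(1,1,0)$, because $H^2=0$. Keep this example in mind.

## The squeezing function, the Levi form, and the theorem

**Definition (squeezing function).** For a bounded domain $\Omega\subset\mathbb C^d$ and $p\in\Omega$,
$$s_\Omega(p)=\sup\{r:\text{there is a one-to-one holomorphic } f:\Omega\to\mathbb B \text{ with } f(p)=0,\ r\mathbb B\subset f(\Omega)\}\in(0,1].$$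

For $\Omega=\mathbb B$ one has $s_\Omega\equiv1$, by using automorphisms of the ball. The maps $f_n$ above exist exactly when $s_\Omega(z_n)\to1$.

**Definition (Levi form).** Let $\partial\Omega$ be $C^2$. A $C^2$ defining function is a real function $\rho$ of class $C^2$ near $\partial\Omega$ with $\Omega=\{\rho<0\}$ there and $d\rho\ne0$ on $\partial\Omega$. The Levi form at $p\in\partial\Omega$ is $v\mapsto\sum\rho_{j\bar k}(p)v_j\overline{v_k}$ on the complex tangent space $\{v:\sum\rho_j(p)v_j=0\}$. If $\Omega$ is pseudoconvex this form is $\ge0$ everywhere; $\Omega$ is strongly pseudoconvex if it is positive definite at every boundary point. A point where it is not positive definite is called degenerate; for a semidefinite form this means that some tangent $v\ne0$ satisfies $\sum\rho_{j\bar k}v_j\overline{v_k}=0$.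

If $\partial\Omega$ is $C^{2,\alpha}$ we take $\rho$ of class $C^{2,\alpha}$. A $C^k$ boundary with $k>2$ is $C^{2,\alpha}$ for some $\alpha\in(0,1]$.

Two known results frame the problem.

* (i) (Diederich–Fornæss–Wold; Deng–Guan–Zhang) If $\Omega\subset\mathbb C^d$ is a bounded strongly pseudoconvex domain with $C^2$ boundary, then $\lim_{z\to\partial\Omega}s_\Omega(z)=1$.
* (ii) (Fornæss–Wold) For any $d\ge2$ there is a bounded convex domain $\Omega\subset\mathbb C^d$ with $C^2$ boundary that is not strongly pseudoconvex and has $\lim_{z\to\partial\Omega}s_\Omega(z)=1$.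

Fornæss and Wold posed as an open question whether the converse of (i) holds with slightly more smoothness: if $\Omega$ is bounded pseudoconvex with $C^k$ boundary, $k>2$, and $s_\Omega\to1$ at the boundary, is $\Omega$ strongly pseudoconvex? The source of the problem is Andrew Zimmer, "Subelliptic estimates from Gromov hyperbolicity", arXiv:1904.10861 (2019). We prove that the answer is yes.

**Theorem A.** Let $\Omega\subset\mathbb C^d$, $d\ge2$, be bounded pseudoconvex with $C^{2,\alpha}$ boundary, $\alpha\in(0,1]$. If $\lim_{z\to\partial\Omega}s_\Omega(z)=1$, then $\Omega$ is strongly pseudoconvex.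

**Theorem B.** For $d\ge2$, $\alpha\in(0,1]$ there is $\varepsilon=\varepsilon(d,\alpha)>0$ such that the following holds. Let $\Omega\subset\mathbb C^d$ be bounded pseudoconvex with $C^2$ boundary and let $p\in\partial\Omega$ with inner unit normal $\nu$. Assume:

1. some $C^2$ defining function equals its second order Taylor polynomial at $p$ up to $O(|z-p|^{2+\alpha})$;
2. every holomorphic $g:\mathbb D\to\mathbb C^d$ with $g(\mathbb D)\subset\partial\Omega$, $g(0)=p$ is constant;
3. $\liminf_{\delta\to0^+}s_\Omega(p+\delta\nu)\ge1-\varepsilon$.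

Then the Levi form of $\partial\Omega$ at $p$ is positive definite.

**Corollary C.** With the same $\varepsilon(d,\alpha)$, for bounded pseudoconvex $\Omega\subset\mathbb C^d$ with $C^{2,\alpha}$ boundary the following are equivalent: (1) $\Omega$ is strongly pseudoconvex; (2) $\lim_{z\to\partial\Omega}s_\Omega=1$; (3) $\liminf_{z\to\partial\Omega}s_\Omega\ge1-\varepsilon$.

By (ii), $C^{2,\alpha}$ cannot be weakened to $C^2$ in Theorem A. So the proof must use $\alpha>0$ somewhere; watch for the place.

## Kernel growth along the normal: a ball and an egg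

**The ball.** Take $\{|z-e_1|<1\}$, with $0$ on the boundary and normal $e_1$. By (K3), $k(\delta e_1)=c_d(2\delta-\delta^2)^{-(d+1)}$. The exponent is $d+1$, and $k((T+1)\delta e_1)/k(\delta e_1)\to(T+1)^{-(d+1)}$.

**An egg.** Let $D=\{|z_1|^2+|z_2|^4<1\}\subset\mathbb C^2$, which is convex with smooth boundary. With $\rho=|z_1|^2+|z_2|^4-1$ we have $\sum\rho_{j\bar k}v_j\overline{v_k}=|v_1|^2+4|z_2|^2|v_2|^2$. At $z_2\ne0$ this is positive for $v\ne0$. At $(e^{i\theta},0)$ the tangent vectors are $(0,v_2)$ and the form is zero. So the degenerate set is the circle $\{(e^{i\theta},0)\}$.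

For $|a|<1$ the map
$$\Psi_a(z)=\Big(\frac{z_1+a}{1+\bar az_1},\ \frac{(1-|a|^2)^{1/4}}{(1+\bar az_1)^{1/2}}\,z_2\Big)$$
(principal branch) is an automorphism of $D$. Writing $w=\Psi_a(z)$, both $1-|w_1|^2$ and $|w_2|^4$ are $\frac{1-|a|^2}{|1+\bar az_1|^2}$ times $1-|z_1|^2$ and $|z_2|^4$ respectively, so $D$ is mapped to $D$. The inverse is $\Psi_{-a}$, because $1-\bar aw_1=\frac{1-|a|^2}{1+\bar az_1}$. Since $\Psi_a(0)=(a,0)$ and $J\Psi_a(0)=(1-|a|^2)^{5/4}$, (K2) gives
$$k_D(a,0)=k_D(0)(1-|a|^2)^{-5/2}.$$
The exponent is $\frac52$, less than $d+1=3$: the flat direction leaves room, and the kernel is smaller.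

What does the squeezing function do? By the automorphisms, $s_D(a,0)=s_D(0)$ for all $a$, so it is constant along the normal to the degenerate point. We check that the constant is less than $1$. If $s_D(0)=1$, there are injective $f_n:D\to\mathbb B$, $f_n(0)=0$, with inverses $F_n$ on $r_n\mathbb B$, $r_n\to1$. Pass to limits $f:D\to\overline{\mathbb B}$ and $F:\mathbb B\to\overline D$. By the maximum principle for the plurisubharmonic functions $|f|^2$ and $|F^{(1)}|^2+|F^{(2)}|^4$, where $F=(F^{(1)},F^{(2)})$ (both functions vanish at $0$), $f$ maps into $\mathbb B$ and $F$ into $D$. Then $f\circ F=\mathrm{id}$ and $F\circ f=\mathrm{id}$ in the limit, so $f$ is biholomorphic with $f(0)=0$. By Cartan's theorem on circular domains $f$ is linear, so $D=\{h<1\}$ for a positive definite Hermitian form $h$. As $D$ is invariant under rotations of each coordinate and contains exactly the unit discs of the two axes, $h=|z_1|^2+|z_2|^2$. But $(\frac1{\sqrt2},\frac45)\in D$, since $\frac12+0.4096<1$, while $\frac12+0.64>1$. This is a contradiction.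

So on the egg a smaller kernel exponent and $s_D\not\to1$ occur together. The plan is to prove that $s_\Omega\to1$ forces the exponent $d+1$ up to $o(1)$, while a degenerate point forces an exponent smaller than $d+1$ by a fixed amount.

## What the squeezing maps at one or two points cannot give

The first thing to try is to use the squeezing map at a single point. By (K2) at $\zeta=0$,
$$k_\Omega(\delta_ne_1)=k_n(0)\,|JF_n(0)|^{-2},\qquad k_n(0)\to c_d .$$
So the growth of the kernel is that of $|JF_n(0)|^{-2}$, and here the attempt stops: the hypothesis says nothing about $JF_n(0)$. For example, replacing $\Omega$ by a linear image $A\Omega$ does not change the squeezing function at corresponding points, but multiplies the kernel by $|\det A|^{-2}$.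

The next attempt compares two points, by (4). Suppose $\tau_{n,T}\to\tau:\mathbb B\to\mathbb B$. Then the ratio tends to $R=\frac{k_{\mathbb B}(\tau(0))}{k_{\mathbb B}(0)}|J\tau(0)|^2$. For a general holomorphic $\tau:\mathbb B\to\mathbb B$ we get $R\le1$: choose an automorphism $\psi$ of $\mathbb B$ with $\psi(\tau(0))=0$ and put $g=\psi\circ\tau$. By (K2) for $\psi$, $R=|Jg(0)|^2$, and $\|Dg(0)\|\le1$ by the Schwarz lemma. But $R\le1$ is useless: it does not distinguish the exponent $\frac52$ from $3$. And $\tau=\mathrm{id}$ gives $R=1$, so one self-map alone yields no more.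

Two facts have not been used. First, $\tau_{n,T}$ belongs to the family (3) with a complex parameter. Second, a translation by $-s\delta_ne_1$ with $s>1$ takes $z_n=\delta_ne_1$ out of $\Omega$. The first makes the limit an exponential; the second excludes the trivial semigroup and all that are too slow. Together they give $R\lesssim(T+1)^{-(d+1)}$.

## The two-point estimate for the kernel

For Theorem B we shall need varying domains, so the estimate is formulated for sequences. Consider bounded domains $\Omega_n\subset\mathbb C^d$, $\delta_n\to0^+$, $z_n=\delta_ne_1\in\Omega_n$, and the hypotheses: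

* (H1) There are injective holomorphic $f_n:\Omega_n\to\mathbb B$ with $f_n(z_n)=0$, $r_n\mathbb B\subset f_n(\Omega_n)$, $r_n\to1$. Put $F_n=f_n^{-1}|_{r_n\mathbb B}$.
* (H2) For all compact $K\subset\mathbb B$, $C\subset S$: $F_n(\zeta)+\sigma\delta_ne_1\in\Omega_n$ for all $\zeta\in K$, $\sigma\in C$ and $n\ge n_0(K,C)$.
* (H3) For compact $C\subset\{\operatorname{Re}\sigma>-1\}$: $(1+\sigma)\delta_ne_1\in\Omega_n$ for $\sigma\in C$, $n\ge n_0(C)$. For each real $s>1$: $(1-s)\delta_ne_1\notin\Omega_n$ for $n$ large.

(H2) says that inward translation is possible; (H3) says that the $e_1$-line through $z_n$ looks, at scale $\delta_n$, like a half-plane with $z_n$ at distance one from the edge.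

**Proposition 1.** Under (H1)–(H3), for every integer $T\ge1$,
$$\limsup_{n\to\infty}\frac{k_{\Omega_n}((T+1)\delta_ne_1)}{k_{\Omega_n}(\delta_ne_1)}\le\Big(\frac{d+1}{T+1}\Big)^{d+1}.$$

The factor $(d+1)^{d+1}$ is harmless because $T$ may be taken large. We need one elementary fact.

**Fact (R).** Let $h_n\to h$ locally uniformly be holomorphic maps into $\mathbb C^d$, defined near $a\in\mathbb C^d$, with $Jh(a)\ne0$, and let $w=h(a)$. Then there are $a_n\to a$ with $h_n(a_n)=w$ for $n$ large.

*Proof.* Let $\psi$ be a holomorphic inverse of $h$ from a neighborhood $V$ of $w$ to a neighborhood of $a$. For small $\epsilon>0$ let $D'$ be the closed ball of radius $\epsilon$ about $a$, so that $h(D')\subset V$ and $\psi\circ h=\mathrm{id}$ on $D'$. For $n\ge n(\epsilon)$, $h_n$ maps $D'$ into $V$ and $|\psi\circ h_n-\mathrm{id}|\le\epsilon$ on $D'$. Hence $x\mapsto a+x-\psi(h_n(x))$ maps $D'$ into itself. A Brouwer fixed point satisfies $\psi(h_n(x))=a=\psi(w)$, so $h_n(x)=w$. Since $\epsilon$ is arbitrary, the claim follows. $\square$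

## From translations to a one-parameter matrix semigroup

We prove Proposition 1 in this section and the next two. It suffices to show that every subsequence has a further subsequence along which the ratio has a limit $R\le\big(\frac{d+1}{T+1}\big)^{d+1}$. Fix $T$ and a subsequence.

**Step 1 (the limit semigroup).** This step produces the limit of (1) and keeps it inside the open ball. By (H2), $\tau_{n,\sigma}(\zeta)$ is defined and holomorphic in $(\sigma,\zeta)$ near any given compact subset of $S\times\mathbb B$ for $n$ large, with values in $\mathbb B$. By Montel, after passing to a subsequence, $\tau_n\to\tau:S\times\mathbb B\to\overline{\mathbb B}$ locally uniformly. Likewise, by (H3), along a further subsequence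
$$\varphi_n(\sigma)=f_n((1+\sigma)\delta_ne_1)\to\varphi(\sigma)\quad\text{locally uniformly on }\{\operatorname{Re}\sigma>-1\}.$$
The gain is that $\varphi$ is defined across the imaginary axis. We have $\varphi(0)=0$, and $\varphi(\sigma)=\tau_\sigma(0)$ on $S$ because $F_n(0)=\delta_ne_1$.

The function $|\varphi|^2\le1$ is subharmonic and vanishes at $0$, so by the maximum principle $|\varphi|<1$ everywhere. The function $|\tau|^2\le1$ is plurisubharmonic on the connected set $S\times\mathbb B$ and $<1$ at the points $(\sigma,0)$, so $\tau$ takes values in $\mathbb B$.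

Now fix compact sets of parameters and points. For $n$ large, $\tau_{n,\sigma}(\zeta)$ stays in a fixed compact subset of $\mathbb B$, hence in $r_n\mathbb B$, so (2) holds there. Applying (1) with $\sigma'$ to the point $\tau_{n,\sigma}(\zeta)$ and using (2) gives (3) for large $n$. In the limit
$$\tau_{\sigma'}\circ\tau_\sigma=\tau_{\sigma+\sigma'}\qquad(\sigma,\sigma'\in S). \tag{5}$$

**Step 2 (the limit of the kernel ratio, and injectivity of $\tau_T$).** We express the limit of the ratio by $\tau_T$ and get rid of a degenerate case. Let $k_n=k_{f_n(\Omega_n)}$. By (K1), $k_{\mathbb B}\le k_n\le k_{r_n\mathbb B}$ on $r_n\mathbb B$, and $k_{r_n\mathbb B}(z)=r_n^{-2d}k_{\mathbb B}(z/r_n)$ by (K2). So $k_n\to k_{\mathbb B}$ locally uniformly on $\mathbb B$. The derivation of (4) applies with $\Omega_n$ in place of $\Omega$, and gives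
$$\frac{k_{\Omega_n}((T+1)\delta_ne_1)}{k_{\Omega_n}(\delta_ne_1)}=\frac{k_n(\tau_{n,T}(0))}{k_n(0)}|J\tau_{n,T}(0)|^2\longrightarrow R:=\frac{k_{\mathbb B}(\tau_T(0))}{k_{\mathbb B}(0)}|J\tau_T(0)|^2. \tag{6}$$
If $R=0$ we are done, so assume from now on $R>0$, that is, $J\tau_T(0)\ne0$.

On each compact ball in $\mathbb B$ the map $\tau_{n,T}$ is defined and injective for $n$ large, as a composition of injective maps, so $J\tau_{n,T}$ has no zeros in its interior. By Hurwitz's theorem the limit $J\tau_T$, which is not identically $0$, has no zeros. Moreover $\tau_T$ is injective: if $\tau_T(a)=\tau_T(b)=w$ with $a\ne b$, then by Fact (R) there would be $a_n\to a$ and $b_n\to b$ with $\tau_{n,T}(a_n)=w=\tau_{n,T}(b_n)$, contradicting the injectivity of $\tau_{n,T}$ on a compact ball containing all these points.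

**Step 3 (boundary values on the imaginary axis are automorphisms).** Translations by $iy\delta_n$ can be undone, so the maps at $\sigma=iy$ should be invertible. We prove that they exist.

Let $y\in\mathbb R$, $S\ni\sigma_m\to iy$, and suppose that $\tau_{\sigma_m}\to g$ locally uniformly on $\mathbb B$ along a subsequence. Then $g(0)=\lim\varphi(\sigma_m)=\varphi(iy)\in\mathbb B$, so $g:\mathbb B\to\mathbb B$ by the maximum principle. Moreover
$$\tau_T\circ g=\lim\tau_T\circ\tau_{\sigma_m}=\lim\tau_{T+\sigma_m}=\tau_{T+iy}.$$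
Since $\tau_T$ is injective, $g$ is determined by $y$. Every sequence has a convergent subsequence by Montel, and all limits agree, so $\tau_\sigma\to A_y$ locally uniformly as $S\ni\sigma\to iy$, for some $A_y:\mathbb B\to\mathbb B$. Put $\tau_{iy}:=A_y$.

The space of holomorphic maps $\mathbb B\to\mathbb B$ with locally uniform convergence is metrizable. A map into a metric space that is continuous on $S$ and has a limit at each point of $i\mathbb R$ extends continuously to $\overline S$: given $\sigma_m\to iy$ in $\overline S$, replace each $\sigma_m\in i\mathbb R$ by a point of $S$ at distance less than $\frac1m$ whose image is within $\frac1m$ of that of $\sigma_m$. So $\sigma\mapsto\tau_\sigma$ is continuous on $\overline S$.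

From $\tau_T\circ A_0=\tau_T$ and injectivity, $A_0=\mathrm{id}$. Letting $\sigma\to iy$, $\sigma'\to iy'$ in (5) gives $A_{y'}A_y=A_{y+y'}$; in particular $A_yA_{-y}=\mathrm{id}$. So $(A_y)$ is a continuous one-parameter subgroup of the Lie group $\mathrm{Aut}(\mathbb B)=PU(1,d)$, hence of exponential form.

**Step 4 (the semigroup is a matrix exponential).** We continue the exponential form from $i\mathbb R$ to $S$. On $W=\mathbb C^{1+d}$ let $\langle Z,Z'\rangle=Z_0\overline{Z_0'}-\sum_{j\ge1}Z_j\overline{Z_j'}$. Call $Z$ positive if $\langle Z,Z\rangle>0$ and null if $\langle Z,Z\rangle=0$, and identify $\zeta\in\mathbb B$ with the line $[1:\zeta]$. Since $\langle(1,\zeta),(1,\zeta)\rangle=1-|\zeta|^2$, the ball is the set of lines of positive vectors. For a matrix $g$ let $[g]$ be the induced projective map. Then $A_y=[\exp(yX)]$ with $X\in\mathfrak{su}(1,d)$, that is, $\langle XZ,Z'\rangle=-\langle Z,XZ'\rangle$ and $\operatorname{tr}X=0$. Put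
$$H=-iX,\qquad G_\sigma=\exp(\sigma H)\quad(\sigma\in\mathbb C).$$
Then $\langle HZ,Z'\rangle=\langle Z,HZ'\rangle$ and $A_y=[G_{iy}]$. With $D_0=\operatorname{diag}(1,-1,\dots,-1)$, self-adjointness says $H^*=D_0HD_0^{-1}$, so $\operatorname{tr}H$ is real. We record this because we shall change $H$ by real scalars.

*Claim: $\tau_\sigma=[G_\sigma]$ for $\sigma\in S$.* Fix $\zeta\in\mathbb B$ and write $G_\sigma(1,\zeta)=(q_0(\sigma),q(\sigma))$. The function $q_0(\sigma)\tau_\sigma(\zeta)-q(\sigma)$ is holomorphic on $S$, continuous on $\overline S$, and zero on $i\mathbb R$. By the Schwarz reflection principle it extends holomorphically across $i\mathbb R$, where it vanishes, so it is identically $0$. Also $q_0(\sigma)\ne0$, since otherwise $q(\sigma)=0$ too and $G_\sigma(1,\zeta)=0$, which is impossible for an invertible matrix. Hence $\tau_\sigma(\zeta)=q(\sigma)/q_0(\sigma)$.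

A positive vector is a nonzero multiple of some $(1,\zeta)$, $\zeta\in\mathbb B$, and $\tau_s(\mathbb B)\subset\mathbb B$. By self-adjointness we obtain
$$\langle Z,Z\rangle>0,\ s\ge0\ \Longrightarrow\ \langle e^{2sH}Z,Z\rangle=\langle G_sZ,G_sZ\rangle>0. \tag{7}$$

**Step 5 (the backward orbit of $0$ has left the ball by time one).** This is where the second half of (H3) enters. Let $Z^0=(1,0)$, which represents $0\in\mathbb B$, and
$$Q(s)=\langle e^{2sH}Z^0,Z^0\rangle=\langle G_sZ^0,G_sZ^0\rangle,\qquad s\in\mathbb R,\quad Q(0)=1.$$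
*Claim: $Q(-1)\le0$.* By continuity it is enough that $Q(-s)\le0$ for every $s>1$. Suppose $Q(-s)>0$ for some $s>1$. Then $\zeta_*=[G_{-s}](0)\in\mathbb B$ and $\tau_s(\zeta_*)=[G_s][G_{-s}](0)=0$. The map $\tau_s=[G_s]$ is locally biholomorphic at $\zeta_*$, so by Fact (R), for $n$ large there are $\zeta_n\to\zeta_*$ with $\tau_{n,s}(\zeta_n)=0$, that is, $f_n(F_n(\zeta_n)+s\delta_ne_1)=0=f_n(z_n)$. As $f_n$ is injective, $F_n(\zeta_n)+s\delta_ne_1=\delta_ne_1$. Hence $(1-s)\delta_ne_1=F_n(\zeta_n)\in\Omega_n$, contradicting (H3).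

**Step 6 ($R$ in terms of $H$).** For $g\in GL(W)$, $Z=(1,\zeta)$ and $[g](\zeta)\in\mathbb B$ we have
$$J[g](\zeta)=\frac{\det g}{(gZ)_0^{\,d+1}},\qquad 1-|[g](\zeta)|^2=\frac{\langle gZ,gZ\rangle}{|(gZ)_0|^2}.$$
The second formula is the definition of the form. For the first, use coordinates $(\lambda,\zeta)\mapsto\lambda(1,\zeta)$ on $W$; their Jacobian determinant is $\lambda^d$. In them $g$ is $(\lambda,\zeta)\mapsto(\lambda(gZ)_0,[g](\zeta))$, whose second component does not depend on $\lambda$, so its determinant is $(gZ)_0\,J[g](\zeta)$. The chain rule gives $\det g\cdot\lambda^d=(\lambda(gZ)_0)^d(gZ)_0J[g](\zeta)$.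

Insert $g=G_T$, $\zeta=0$ and (K3) into (6). The powers of $|(G_TZ^0)_0|$ cancel, and
$$R=|\det G_T|^2\Big(\frac{Q(T)}{Q(0)}\Big)^{-(d+1)}=e^{2T\operatorname{tr}H}\Big(\frac{Q(T)}{Q(0)}\Big)^{-(d+1)}. \tag{8}$$
Replacing $H$ by $H+a$, $a\in\mathbb R$, multiplies $Q(s)$ by $e^{2as}$ and adds $a(d+1)$ to $\operatorname{tr}H$. This preserves self-adjointness, (7), the sign of $Q(-1)$, $Q(0)=1$, and the right side of (8). So we may shift $H$ by real scalars at will.

In the model, $HZ=\frac12(Z_0-Z_1)(1,1,0)$ has trace $0$ and $Q(s)=(1+\frac s2)^2-(\frac s2)^2=1+s$. So $Q(-1)=0$ and $R=(T+1)^{-(d+1)}$, the value for the ball.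

## The normal form of $Q$

**Step 7 (claim).** We show that $Q$ is always of a simple shape. After adding a real scalar to $H$ there are finitely many $\lambda_j\ge0$, $B_j\ge0$, and $A\in\mathbb R$, $c\ge0$, with
$$\operatorname{tr}H=-\sum_j\lambda_j,\qquad Q(s)=A+cs-\sum_jB_je^{-2\lambda_js}\quad(s\in\mathbb R). \tag{9}$$
In the model, $A=c=1$ and there are no exponentials.

**Step 7a (a common eigenvector in the closed ball).** We look for an eigenvector to split off. A nonzero $Z$ with $\langle Z,Z\rangle\ge0$ is a limit of positive vectors, so by (7) $\langle G_sZ,G_sZ\rangle\ge0$ for $s\ge0$, and $G_sZ\ne0$. A nonzero vector with $\langle Z,Z\rangle\ge0$ has $Z_0\ne0$. So $[e^{sH}]$, $s\ge0$, acts continuously on $\overline{\mathbb B}$. By Brouwer, the fixed point set of $[e^{2^{-m}H}]$ on $\overline{\mathbb B}$ is nonempty for each $m\ge0$. These sets are compact, and decreasing in $m$ because $e^{2^{-m}H}$ is the square of $e^{2^{-m-1}H}$. So they have a common point. This gives $N\ne0$ with $\langle N,N\rangle\ge0$ that is an eigenvector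 of $e^{sH}$ for all dyadic $s\ge0$, hence for all $s\ge0$ by continuity. Then $\frac1s(e^{sH}N-N)\in\mathbb CN$ for $s>0$, and letting $s\to0$ we get $HN=hN$ for some $h\in\mathbb C$.

**Step 7b (case $\langle N,N\rangle>0$).** Here the semigroup fixes a point of the open ball and $H$ can be diagonalized. From $\langle HN,N\rangle=\langle N,HN\rangle$ we get $h\in\mathbb R$. Shift so that $h=0$, and scale so that $\langle N,N\rangle=1$. The space $N^\perp$ is negative definite and $H$-invariant, and $H$ is self-adjoint on it. So it has a basis $u_j$ with $Hu_j=h_ju_j$, $h_j\in\mathbb R$, $\langle u_i,u_j\rangle=-\delta_{ij}$ (Kronecker delta). Applying (7) to $N+bu_j$, $0<|b|<1$, gives $1-|b|^2e^{2sh_j}>0$ for all $s\ge0$, so $h_j\le0$. With $\lambda_j=-h_j$ and $Z^0=aN+\sum b_ju_j$,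
$$Q(s)=|a|^2-\sum|b_j|^2e^{-2\lambda_js},\qquad \operatorname{tr}H=-\sum\lambda_j,$$
which is (9) with $c=0$.

**Step 7c (case $\langle N,N\rangle=0$: $h$ is real).** Now $N\in N^\perp$, and we must first exclude rotation. From $\langle HZ,N\rangle=\langle Z,HN\rangle=\bar h\langle Z,N\rangle$ we see that $N^\perp$ is $H$-invariant and that $H$ induces multiplication by $\bar h$ on $W/N^\perp$. The form on $N^\perp/\mathbb CN$ is negative definite and $H$ induces a self-adjoint operator there, with real eigenvalues.

Suppose $h=\mu+i\theta$ with $\theta\ne0$. Then $\bar h$ is an eigenvalue of $H$, but not of $H|_{N^\perp}$, whose eigenvalues are $h$ and real numbers. So $HN'=\bar hN'$ for some $N'\notin N^\perp$. From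
$$\bar h\langle N',N'\rangle=\langle HN',N'\rangle=\langle N',HN'\rangle=h\langle N',N'\rangle$$
the vector $N'$ is null. Scale $N'$ so that $\langle N,N'\rangle=1$ and let $Z=N+N'$. Then $\langle Z,Z\rangle=2$, and
$$\langle e^{2sH}Z,Z\rangle=e^{2sh}+e^{2s\bar h}=2e^{2s\mu}\cos(2s\theta),$$
which is negative for some $s>0$. This contradicts (7). So $h$ is real, and we shift so that $h=0$.

**Step 7d (case $\langle N,N\rangle=0$: splitting off the nonzero eigenvalues).** Now $HN=0$, and $\langle HZ,N\rangle=\langle Z,HN\rangle=0$ shows $H(W)\subset N^\perp$. Choose a null vector $N''$ with $\langle N,N''\rangle=1$: if $\langle N,V\rangle=1$, then $N''=V-\frac12\langle V,V\rangle N$ works. The span of $N,N''$ has signature $(1,1)$, so $U=\{N,N''\}^\perp$ is negative definite, and $N^\perp=\mathbb CN\oplus U$. For $u\in U$ write $Hu=\mathcal Su+\ell(u)N$ with $\mathcal S:U\to U$ and $\ell$ linear. Since $N\perp U$, $\langle\mathcal Su,u'\rangle=\langle Hu,u'\rangle$, so $\mathcal S$ is self-adjoint. Let $u_j$ be an eigenbasis of $\mathcal S$ with eigenvalues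 $h_j\in\mathbb R$ and $\langle u_i,u_j\rangle=-\delta_{ij}$.

If $h_j\ne0$, the vector $\tilde u_j=u_j+\frac{\ell(u_j)}{h_j}N$ satisfies $H\tilde u_j=h_ju_j+\ell(u_j)N=h_j\tilde u_j$. Since $N\perp N^\perp$, these vectors again satisfy $\langle\tilde u_i,\tilde u_j\rangle=-\delta_{ij}$. Let $U_1$ be their span; it is negative definite and $H$-invariant. Then $U_1^\perp$ is $H$-invariant, its signature has exactly one plus sign, and $W=U_1\oplus U_1^\perp$. The vectors $N$ and $u_j$ with $h_j=0$ are orthogonal to $U_1$, and together with $U_1$ they span $N^\perp$. Hence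
$$H(U_1^\perp)\subset N^\perp\cap U_1^\perp=\mathbb CN\oplus\operatorname{span}\{u_j:h_j=0\}.$$
On the latter space $HN=0$ and $Hu_j=\ell(u_j)N$, so $H$ maps it into $\mathbb CN$. Therefore $H^3=0$ on $U_1^\perp$, and $\operatorname{tr}H=\sum_{h_j\ne0}h_j$.

**Step 7e (case $\langle N,N\rangle=0$: signs).** We use positivity (7) to remove the quadratic term and fix all signs. For positive $Y\in U_1^\perp$, (7) and $H^3Y=0$ give
$$\langle Y,Y\rangle+2s\langle HY,Y\rangle+2s^2\langle HY,HY\rangle>0\qquad(s\ge0).$$
Since $HY\in N^\perp$, $\langle HY,HY\rangle\le0$. A negative value would make the left side negative for large $s$, so $\langle HY,HY\rangle=0$, and then $\langle HY,Y\rangle\ge0$. Apply (7) to $Y+b\tilde u_j$ with $\langle Y,Y\rangle=1$, $0<|b|<1$; the mixed terms vanish because $U_1\perp U_1^\perp$ and both are invariant. We get $1+2s\langle HY,Y\rangle-|b|^2e^{2sh_j}>0$ for all $s\ge0$, so $h_j\le0$.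

Finally write $Z^0=Y+\sum b_j\tilde u_j$ with $Y\in U_1^\perp$, the sum over $h_j\ne0$. Then $\langle Y,Y\rangle=1+\sum|b_j|^2>0$, so the previous paragraph applies to $Y$, and
$$Q(s)=\langle Y,Y\rangle+2s\langle HY,Y\rangle-\sum|b_j|^2e^{2sh_j},$$
which is (9) with $\lambda_j=-h_j$ and $c=2\langle HY,Y\rangle\ge0$. This proves the claim.

## Linear growth of $Q$ against the trace

**Step 8 (the bound on $R$).** By (9), $Q$ is increasing and concave. We bound its growth from $0$ to $T$ below by its growth from $-1$ to $0$, which is at least $Q(0)$ by Step 5. If $Q$ flattens because the $\lambda_j$ are positive, the trace in (8) compensates.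

Let $\Lambda=\max_j\lambda_j$ ($=0$ if there are none), $x=e^{-2\Lambda}\in(0,1]$, $x_j=e^{-2\lambda_j}\in[x,1]$, and $\Sigma(t)=t+t^2+\dots+t^T$. Then $1-t^T=\Sigma(t)(t^{-1}-1)$, since the right side telescopes; $\Sigma$ is increasing on $(0,1]$, and $\Sigma(x)\le T$. By (9) and $Q(-1)\le0$,
$$Q(T)-Q(0)=cT+\sum B_j(1-x_j^T)\ge\Sigma(x)\Big[c+\sum B_j(x_j^{-1}-1)\Big]=\Sigma(x)[Q(0)-Q(-1)]\ge\Sigma(x)Q(0).$$
Thus $Q(T)/Q(0)\ge1+\Sigma(x)=\sum_{j=0}^Tx^j$. As $\operatorname{tr}H=-\sum\lambda_j\le-\Lambda$, we have $e^{2T\operatorname{tr}H}\le x^T$, and (8) gives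
$$R\le x^T\Big(\sum_{j=0}^Tx^j\Big)^{-(d+1)}. \tag{10}$$
Let $m=\lfloor T/(d+1)\rfloor$. Then $\sum_{j=0}^Tx^j\ge\sum_{j=0}^mx^j\ge(m+1)x^m$. Also $m(d+1)\le T$, and $T<(m+1)(d+1)$, so $T+1\le(m+1)(d+1)$. Hence
$$R\le x^{T-m(d+1)}(m+1)^{-(d+1)}\le(m+1)^{-(d+1)}\le\Big(\frac{d+1}{T+1}\Big)^{d+1}.$$
This proves Proposition 1. $\square$

A remark on the constant. One might hope to prove $R\le(T+1)^{-(d+1)}$ from Steps 5–7 alone; this is impossible. Take $d=2$, $T=1$, $\lambda=\frac12\ln2$, a basis $N,u_1,u_2$ with $\langle N,N\rangle=1$, $\langle u_i,u_j\rangle=-\delta_{ij}$, $N\perp u_j$, and $HN=0$, $Hu_1=-\lambda u_1$, $Hu_2=0$, $Z^0=\sqrt2N+u_1$. Property (7) holds, because $e^{2sH}$ only shrinks the $u_1$-component. Moreover $Q(s)=2-2^{-s}$, $Q(0)=1$, $Q(-1)=0$, and (8) gives $R=\frac12\big(\frac32\big)^{-3}=\frac4{27}>\frac18$.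

## Flat polydiscs at a Levi-degenerate point

Now the opposite estimate: degeneracy makes the kernel small. This is where $\alpha>0$ is used.

**Lemma 2.** Let $\Omega$ be bounded pseudoconvex with $C^2$ boundary and let $p\in\partial\Omega$ be Levi-degenerate, with condition 1 of Theorem B at $p$ (automatic for $C^{2,\alpha}$ boundary). With $\kappa=\frac\alpha{2+\alpha}$ there are $C,\delta_0>0$ with
$$k_\Omega(p+\delta\nu)\le C\delta^{-(d+1)+\kappa}\qquad(0<\delta<\delta_0).$$

*Proof.* By (K1) it suffices to place in $\Omega$ a biholomorphic image of a polydisc, centered at $p+\delta\nu$, of large volume. A strongly pseudoconvex point allows size $\delta$ in the normal direction and $\delta^{1/2}$ in the tangential ones. In the null direction we can do better.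

**Step 1 (normal form).** By a translation, a unitary map and scaling of $\rho$, take $p=0$, $\nu=e_1$ and
$$\rho=-\operatorname{Re}z_1+\operatorname{Re}\sum b_{jk}z_jz_k+\sum\ell_{jk}z_j\bar z_k+O(|z|^{2+\alpha}).$$
Here $(\ell_{jk})_{j,k\ge2}\ge0$ is the Levi form on $\{z_1=0\}$. A unitary change of $(z_2,\dots,z_d)$ makes $e_2$ a null vector of it. Then $\ell_{22}=0$, and by semidefiniteness $\ell_{2k}=\ell_{k2}=0$ for all $k\ge2$.

**Step 2 (the map).** We choose the size in the $z_2$-direction so that the error $|z_2|^{2+\alpha}$ is comparable to $\delta$, and absorb the pure terms into $z_1$. Let $\theta=\frac1{2+\alpha}\in[\frac13,\frac12)$, $0<c<1$, $0<\delta<1$. On the unit polydisc $P$ define $z=\Phi(u)$ by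
$$z_2=c\delta^\theta u_2,\quad z_j=c\delta^{1/2}u_j\ (j\ge3),\quad z_1=\delta+c\delta u_1+\sum_{j,k\ge2}b_{jk}z_jz_k.$$

**Step 3 ($\Phi(P)\subset\Omega$).** Constants $C'$ are independent of $c,\delta$, and terms $o(\delta)$ are uniform in $u$. We have $|z_j|\le c\delta^\theta$ for $j\ge2$ and $|z_1|\le2\delta+C'c^2\delta^{2\theta}$. In $\rho(\Phi(u))$ the term $-\operatorname{Re}z_1$ contributes $-\delta-c\delta\operatorname{Re}u_1$ and cancels the pure terms with $j,k\ge2$. The other contributions are these.

* The quadratic terms involving index $1$ are at most $C'(|z_1|^2+|z_1|c\delta^\theta)\le o(\delta)+C'c^3\delta^{3\theta}\le o(\delta)+C'c^3\delta$, since $4\theta>1$ and $3\theta\ge1$.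
* The Levi terms with $j,k\ge2$ reduce to $\big|\sum_{j,k\ge3}\ell_{jk}z_j\bar z_k\big|\le C'c^2\delta$.
* The remainder is at most $C'(|z_1|^{2+\alpha}+c^{2+\alpha}\delta^{\theta(2+\alpha)})\le o(\delta)+C'c^2\delta$, because $\theta(2+\alpha)=1$ and $2\theta(2+\alpha)=2$.

So $\rho(\Phi(u))\le-\delta+c\delta+C'c^2\delta+o(\delta)<0$ if $c$ is fixed small and then $\delta$ is small. Since $\Phi(P)$ shrinks to $0$, where $\rho$ defines $\Omega$, we get $\Phi(P)\subset\Omega$.

**Step 4 (the volume).** The triangular map $\Phi$ is injective, $\Phi(0)=\delta e_1$, and $|J\Phi|^2=c^{2d}\delta^{2+2\theta+(d-2)}=c^{2d}\delta^{d+2\theta}$. By (K1)–(K3),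
$$k_\Omega(\delta e_1)\le k_{\Phi(P)}(\delta e_1)=k_P(0)|J\Phi(0)|^{-2}\le C\delta^{-d-2\theta},$$
and $d+2\theta=d+1-\kappa$. $\square$

With $\alpha=0$ one would have $\theta=\frac12$ and $\kappa=0$, and no gain. For the egg the lemma with $\alpha=1$ gives the exponent $3-\frac13=\frac83$, consistent with the true $\frac52$.

## Squeezing maps concentrate at the boundary point

To verify (H2) we must know that $F_n(\zeta)$ is near the boundary point for all $\zeta$ in a compact set, not only for $\zeta=0$. A disc in the boundary would prevent this: in the bidisc $\mathbb D\times\mathbb D$ (whose boundary is not smooth, but the mechanism is visible) the maps $F_j(\zeta)=(1-\frac1j,\zeta_2)$ on $\mathbb B_2$ have $F_j(0)\to(1,0)$ and limit $(1,\zeta_2)$. Condition 2 of Theorem B rules this out.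

**Lemma 3.** Let $\Omega$ be bounded pseudoconvex with $C^2$ boundary and let $p\in\partial\Omega$ satisfy condition 2 of Theorem B. Let $F_j:t_j\mathbb B\to\Omega$ be holomorphic, $t_j\to t>0$, $F_j(0)\to p$. Then $F_j\to p$ locally uniformly on $t\mathbb B$.

*Proof.* By Montel it suffices to show that any locally uniform subsequential limit $F:t\mathbb B\to\overline\Omega$ is $\equiv p$; note that $F(0)=p$.

**Step 1 (the image lies in $\partial\Omega$).** By the theorem of Diederich and Fornæss (Invent. Math. 39 (1977)), a bounded pseudoconvex domain with $C^2$ boundary has a continuous plurisubharmonic function $u<0$ with $u(z)\to0$ as $z\to\partial\Omega$. Suppose $F(\zeta_0)\in\Omega$ for some $\zeta_0$. Choose $|\zeta_0|<r<t$, a neighborhood $\mathcal N\subset r\mathbb B$ of $\zeta_0$ and $c>0$ such that $u\circ F_j\le-c$ on $\mathcal N$ for all large $j$ in the subsequence. Since $u\circ F_j<0$ is plurisubharmonic on a neighborhood of $\overline{r\mathbb B}$ for $j$ large, the submean value property gives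
$$u(F_j(0))\le\frac1{|r\mathbb B|}\int_{r\mathbb B}u\circ F_j\le-c\,\frac{|\mathcal N|}{|r\mathbb B|},$$
where $|\cdot|$ of a set is its volume. This contradicts $u(F_j(0))\to0$. So $F(t\mathbb B)\subset\partial\Omega$.

**Step 2 (the limit is constant).** For each unit vector $v$ the disc $\xi\mapsto F(t\xi v)$ lies in $\partial\Omega$ and passes through $p$ at $\xi=0$, so it is constant by condition 2. Hence $F\equiv p$. $\square$

## Proof of Theorem A at the farthest degenerate point

Let $\Omega$ be as in Theorem A and let $E\subset\partial\Omega$ be the set of degenerate points. It is compact: if $q_n\to q$ with $q_n\in E$, unit null vectors tangent at $q_n$ subconverge to one at $q$. Suppose $E\ne\emptyset$ and choose $p\in E$ maximizing $|z|$ over $E$.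

**Step 1 ($p$ satisfies condition 2).** The extremal choice of $p$ excludes discs. Let $g:\mathbb D\to\partial\Omega$ be holomorphic and nonconstant with $g(0)=p$. Differentiating $\rho\circ g\equiv0$ by $\partial_\xi$ and then by $\partial_{\bar\xi}$ gives
$$\sum\rho_j(g)g_j'=0,\qquad\sum\rho_{j\bar k}(g)g_j'\overline{g_k'}=0.$$
So wherever $g'(\xi)\ne0$, the vector $g'(\xi)$ is tangent and null, and $g(\xi)\in E$. This happens on a dense set, and $E$ is closed, so $g(\mathbb D)\subset E$. Then $|g|^2$ is subharmonic with a maximum at $0$, hence constant, and $0=\Delta|g|^2=4|g'|^2$, a contradiction.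

**Step 2 (normalization).** Move $p$ to $0$ by a translation and a unitary map so that $\nu=e_1$, and scale $\rho$ so that its real gradient satisfies $\nabla\rho(0)=-e_1$. None of this changes the squeezing function or the kernel at corresponding points. Put $\beta(\delta)=k_\Omega(\delta e_1)$ for small $\delta>0$.

**Step 3 (claim: kernel ratios).** For every integer $T\ge1$,
$$\limsup_{\delta\to0}\frac{\beta((T+1)\delta)}{\beta(\delta)}\le\Big(\frac{d+1}{T+1}\Big)^{d+1}. \tag{11}$$
Let $\delta_n\to0^+$ be arbitrary. We verify (H1)–(H3) with $\Omega_n=\Omega$ and apply Proposition 1.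

(H1): since $s_\Omega(\delta_ne_1)\to1$, choose admissible $f_n$ with $r_n>s_\Omega(\delta_ne_1)-\frac1n$.

(H2): let $K\subset\mathbb B$ and $C\subset S$ be compact. There is $\eta>0$ with $\operatorname{Re}\sigma\ge\eta|\sigma|$ on $C$. Choose a ball $\mathcal U$ about $0$ with $\Omega\cap\mathcal U=\{\rho<0\}\cap\mathcal U$ and $|\nabla\rho+e_1|<\eta/2$ on $\mathcal U$. Since $F_n(0)=\delta_ne_1\to0$ and $r_n\to1$, Lemma 3 with $t=1$ gives $F_n\to0$ uniformly on $K$. So for $n$ large and $\zeta\in K$, $\sigma\in C$, the segment $F_n(\zeta)+t\sigma\delta_ne_1$, $0\le t\le1$, lies in $\mathcal U$. Along it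
$$\frac{d\rho}{dt}\le\delta_n\Big(-\operatorname{Re}\sigma+\frac\eta2|\sigma|\Big)<0,$$
while $\rho<0$ at $t=0$. So $\rho<0$ at the endpoint, which is therefore in $\Omega$.

(H3): $\rho(\xi\delta_ne_1)=-\delta_n\operatorname{Re}\xi+o(\delta_n)$ uniformly for $\xi$ in compact subsets of $\mathbb C$. For $n$ large this is negative for all $\xi=1+\sigma$ with $\sigma$ in a given compact subset of $\{\operatorname{Re}\sigma>-1\}$, and positive for $\xi=1-s<0$.

**Step 4 (the two growth rates collide).** Let $\kappa=\frac\alpha{2+\alpha}$ and choose an integer $L\ge2$ with $L^{\kappa/2}\ge2(d+1)^{d+1}$; this is where the constant of Proposition 1 is absorbed. By (11) with $T=L-1$ there is $\delta_1>0$ such that for $0<\delta\le\delta_1$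
$$\beta(L\delta)\le2(d+1)^{d+1}L^{-(d+1)}\beta(\delta)\le L^{-(d+1)+\kappa/2}\beta(\delta). \tag{12}$$
Apply this with $\delta=L^{-1}\delta_1,\dots,L^{-m}\delta_1$:
$$\beta(L^{-m}\delta_1)\ge L^{m(d+1-\kappa/2)}\beta(\delta_1)\quad(m\ge0),\qquad\beta(\delta_1)>0.$$
By Lemma 2, $\beta(L^{-m}\delta_1)\le C''L^{m(d+1-\kappa)}$ for $m$ large. Together these give $L^{m\kappa/2}\le C''/\beta(\delta_1)$ for all large $m$, which is false. Hence $E=\emptyset$ and $\Omega$ is strongly pseudoconvex. $\blacksquare$

So the Fornæss–Wold question has an affirmative answer for every $k>2$.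

## A uniform gap below one

Theorem A used $s_\Omega\to1$ only through (11), and only for the one value $T=L-1$ with $L=L(d,\alpha)$. A compactness argument with varying domains, allowed in Proposition 1, shows that $s_\Omega$ sufficiently close to $1$ is enough.

**Proof of Theorem B.** Fix $d,\alpha$, put $\kappa=\frac{\alpha}{2+\alpha}$, let $L=L(d,\alpha)\ge2$ be the least integer with $L^{\kappa/2}\ge2(d+1)^{d+1}$, and write $\beta_{\Omega,p}(\delta)=k_\Omega(p+\delta\nu)$.

**Step 1 (claim).** There is $\varepsilon=\varepsilon(d,L)>0$ such that for every bounded pseudoconvex $\Omega$ with $C^2$ boundary and every $p\in\partial\Omega$ satisfying conditions 2 and 3,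
$$\limsup_{\delta\to0}\frac{\beta_{\Omega,p}(L\delta)}{\beta_{\Omega,p}(\delta)}<2(d+1)^{d+1}L^{-(d+1)}.$$

Suppose not. Then for each $m\ge4$ there are $(\Omega_m,p_m)$ satisfying condition 2, with normal $\nu_m$, such that
$$\liminf_{\delta\to0}s_{\Omega_m}(p_m+\delta\nu_m)\ge1-\tfrac1m,\qquad\limsup_{\delta\to0}\frac{\beta_m(L\delta)}{\beta_m(\delta)}\ge2(d+1)^{d+1}L^{-(d+1)},$$
where $\beta_m=\beta_{\Omega_m,p_m}$. Normalize $p_m=0$, $\nu_m=e_1$, $\nabla\rho_m(0)=-e_1$.

**Step 2 (choice of scales).** We pick one height $\delta_m$ for each domain, so small that the domain is under control at that height. Choose $\eta_m>0$ so that in the ball $\{|z|<2\eta_m\}$ we have $\Omega_m=\{\rho_m<0\}$ and $|\nabla\rho_m+e_1|\le\frac1m$. Then choose $\delta_m<\frac1m$ so small that: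

* (a) $\beta_m(L\delta_m)/\beta_m(\delta_m)\ge\frac32(d+1)^{d+1}L^{-(d+1)}$;
* (b) there is an admissible $f_m$ at $\delta_me_1$ with $r_m\ge1-\frac2m$;
* (c) $m\delta_m<\eta_m$, and $|F_m(\zeta)|<\eta_m$ for $|\zeta|\le1-\frac3m$;
* (d) $|\nabla\rho_m+e_1|\le\frac1{2m^2}$ on $\{|z|\le m\delta_m\}$.

This is possible. Condition (a) holds for arbitrarily small $\delta_m$, by the limsup. Condition (b) holds for all small $\delta_m$ by the liminf, and (d) by continuity of $\nabla\rho_m$. Condition (c) holds for all small $\delta_m$ and every choice of $f_m$ as in (b): otherwise, with $m$ fixed, there would be heights tending to $0$ and maps $F$, restricted to $(1-\frac2m)\mathbb B$, violating the conclusion of Lemma 3 for $\Omega_m$ on the compact set $\{|\zeta|\le1-\frac3m\}$.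

**Step 3 (the hypotheses of Proposition 1).** (H1) holds by (b).

(H2): let $|\zeta|\le1-\frac3m$, $|\sigma|\le m$ and $\operatorname{Re}\sigma>\frac{|\sigma|}m$. By (c) the segment from $F_m(\zeta)$ to $F_m(\zeta)+\sigma\delta_me_1$ stays in $\{|z|<2\eta_m\}$. Parametrized by $t\in[0,1]$, it satisfies $\frac{d\rho_m}{dt}\le\delta_m(-\operatorname{Re}\sigma+\frac{|\sigma|}m)<0$. So the endpoint is in $\Omega_m$. Every compact subset of $\mathbb B\times S$ is covered by these conditions for $m$ large.

(H3): let $|\xi|\le m$. Since $\rho_m(0)=0$, (d) gives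
$$|\rho_m(\xi\delta_me_1)+\delta_m\operatorname{Re}\xi|\le\frac{|\xi|\delta_m}{2m^2}\le\frac{\delta_m}{2m}.$$
So $\xi\delta_me_1\in\Omega_m$ if $\operatorname{Re}\xi\ge\frac1m$, and $\xi\delta_me_1\notin\Omega_m$ if $\operatorname{Re}\xi\le-\frac1m$. Taking $\xi=1+\sigma$ and $\xi=1-s$, both parts of (H3) hold for $m$ large.

Proposition 1 with $T=L-1$ gives $\limsup_m\beta_m(L\delta_m)/\beta_m(\delta_m)\le(d+1)^{d+1}L^{-(d+1)}$, which contradicts (a). This proves the claim.

**Step 4 (conclusion).** Let $(\Omega,p)$ satisfy conditions 1–3 with this $\varepsilon$, which depends only on $(d,\alpha)$ because $L$ does. Suppose $p$ is Levi-degenerate. The claim gives (12) for $\beta=\beta_{\Omega,p}$ and all small $\delta$, and Lemma 2 applies by condition 1. The argument of Step 4 in the proof of Theorem A then gives the same contradiction. So the Levi form at $p$, which is $\ge0$, is positive definite. $\blacksquare$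

**Proof of Corollary C.** (1)⇒(2) is the known result (i), and (2)⇒(3) is trivial. For (3)⇒(1), suppose the degenerate set $E$ is nonempty, and let $p\in E$ have maximal modulus. Then $p$ satisfies condition 2, by Step 1 of the proof of Theorem A, which did not use the squeezing function. It satisfies condition 1 because the boundary is $C^{2,\alpha}$, and condition 3 because the liminf along the normal is at least the liminf at the boundary. Theorem B says $p\notin E$, a contradiction. $\blacksquare$

Thus for every $\alpha>0$ the behavior of $s_\Omega$ at $\partial\Omega$ characterizes strong pseudoconvexity among bounded pseudoconvex domains with $C^{2,\alpha}$ boundary, with a uniform gap $\varepsilon(d,\alpha)$. By the Fornæss–Wold result (ii) this fails for $C^2$ boundary, even for convex domains, so the hypothesis $\alpha>0$, which entered through $\kappa>0$ in Lemma 2, cannot be dropped.
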